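# Spherical maximal functions on H-type groups, with constants free of the dimension

## 1. A spherical maximal theorem uniform over H-type groups

**Theorem 1.** Let $1<p<2$. There are constants $C(p)>0$ and $l(p)$, depending only on $p$, such that
$$\|S_{\mathbb H}\|_{L^p(\mathbb H)\to L^p(\mathbb H)}\le C(p)\qquad\text{for every H-type group }\mathbb H=\mathbb H(2n,m)\text{ with }n+m\ge l(p).$$
Here $n,m\ge1$, and $\mathbb H(2n,m)$ is $\mathbb R^{2n}\times\mathbb R^m$ with points $(x,\varrho)$, Lebesgue measure, dilations $\delta_r(x,\varrho)=(rx,r^2\varrho)$ for $r>0$, and group law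
$$(x,\varrho)\cdot(x',\varrho')=\Big(x+x',\ \varrho+\varrho'+\tfrac12\langle Ux,x'\rangle\Big),\qquad \langle Ux,x'\rangle=(\langle U^{(1)}x,x'\rangle,\dots,\langle U^{(m)}x,x'\rangle),$$
where $U^{(1)},\dots,U^{(m)}$ are real $2n\times2n$ skew-symmetric orthogonal matrices with $U^{(i)}U^{(j)}+U^{(j)}U^{(i)}=0$ for $i\ne j$. The maximal operator is defined for continuous $\psi$ by
$$S_{\mathbb H}\psi(x,\varrho)=\sup_{r>0}\frac1{\sigma(S^{2n-1})}\int_{S^{2n-1}}|\psi|\big((x,\varrho)\cdot\delta_r(\theta,0)\big)\,d\sigma(\theta),$$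
with $\sigma$ the surface measure on the unit sphere $S^{2n-1}\subset\mathbb R^{2n}$.

The question comes from Hong-Quan Li, "Centered Hardy-Littlewood maximal function on hyperbolic spaces, $p>1$", arXiv:1304.3261 (2013). Theorem 1 follows from a quantitative statement, Theorem 2 in Section 5. Two complements are proved at the end: Theorem 3 determines the smallest admissible integer $l(p)$, and Theorem 4 determines the limit of the norms as $n\to\infty$.

Some notation stays fixed throughout. Write $N=2n$, $M=m+1$, $U^{(0)}=I$, $p'=p/(p-1)$. Let $\bar\sigma_k$ be the surface measure on $S^{k-1}\subset\mathbb R^k$, normalized to total mass $1$. The norm of a maximal operator is the best constant over continuous functions in $L^p$. A supremum over $r$ of continuous functions is lower semicontinuous, so there is no measurability issue. It would be the same to use only functions in $C_c$. Indeed, let $\chi_k\in C_c$ increase to $1$. Then $|\psi|$ is the increasing limit of $|\psi|\chi_k\in C_c$, monotone convergence for each $r$ gives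 $S|\psi|=\sup_kS(|\psi|\chi_k)$, and monotone convergence once more passes the norm inequality to $\psi$.

## 2. The tilted sphere and the condition $n+m\ge l(p)$

Insert $\delta_r(\theta,0)=(r\theta,0)$ into the group law:
$$(x,\varrho)\cdot(r\theta,0)=\Big(x+r\theta,\ \varrho+\tfrac r2\langle Ux,\theta\rangle\Big).\tag{1}$$
So at $(x,\varrho)$ we average over a Euclidean sphere of radius $r$ whose last $m$ coordinates are tilted by an amount linear in $x$. The sphere has dimension $2n-1$ in a space of dimension $2n+m$, hence codimension $m+1$. Theorem 1 says that the supremum over all radii is bounded on $L^p$ with a constant that sees neither $n$ nor $m$.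

**Examples.** For $m=1$, $\mathbb H(2n,1)$ is the Heisenberg group. When $n=1$ we may take $Ux=(-x_2,x_1)$, and the vertical term is $\frac12(x_1x_2'-x_2x_1')$. For $m>1$, identify $\mathbb R^4$ with the quaternions. Left multiplications by $\mathbf i,\mathbf j,\mathbf k$ are orthogonal, skew (each has square $-I$) and anticommute. All three give a group $\mathbb H(4,3)$. The first two, acting on $k$-tuples of quaternions, give a group $\mathbb H(4k,2)$. We call the latter the quaternionic $\mathbb H(4k,2)$ and use it as a test case.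

Two facts of linear algebra control the pair $(n,m)$.

**Lemma 1.** For a unit vector $e\in\mathbb R^N$ the vectors $U^{(0)}e,\dots,U^{(m)}e$ are orthonormal. In particular $m+1\le2n$.

**Proof.** They are unit vectors because the $U^{(l)}$ are orthogonal. For $l\ge1$, $\langle U^{(l)}e,e\rangle=0$ by skewness. For distinct $l,l'\ge1$ the product $U^{(l')}U^{(l)}$ is skew, since $(U^{(l')}U^{(l)})^T=U^{(l)}U^{(l')}=-U^{(l')}U^{(l)}$. Hence $\langle U^{(l)}e,U^{(l')}e\rangle=-\langle U^{(l')}U^{(l)}e,e\rangle=0$. ∎

By Bessel's inequality this gives, for all $x,z\in\mathbb R^N$,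
$$|\langle Ux,z\rangle|\le|x|\,|z|.\tag{2}$$

**Lemma 2.** $m\le2\log_2(2n)+1$.

**Proof.** Let $k=\lfloor m/2\rfloor$. For $J\subset\{1,\dots,2k\}$ let $U_J$ be the product of the $U^{(i)}$, $i\in J$, in increasing order, with $U_\emptyset=I$. Moving $U^{(j)}$ through $U_J$ costs one sign for each factor different from $U^{(j)}$. So $U^{(j)}$ anticommutes with $U_J$ when $|J|$ is even and $j\in J$, and also when $|J|$ is odd and $j\notin J$. If $J\neq\emptyset$, such a $j\le2k$ exists: for $|J|$ even take any $j\in J$; for $|J|$ odd we have $|J|\ne2k$, so some $j\le 2k$ lies outside $J$. Conjugating by this $U^{(j)}$ gives $\operatorname{tr}U_J=-\operatorname{tr}U_J$, so $\operatorname{tr}U_J=0$. Now $U_J^TU_{J'}=\pm U_{J\triangle J'}$, so for $J\ne J'$ the matrices $U_J,U_{J'}$ are orthogonal for the Hilbert–Schmidt inner product. These are $4^k$ nonzero, pairwise orthogonal elements of the space $M_{2n}(\mathbb R)$ of dimension $(2n)^2$. Hence $4^k\le(2n)^2$, that is $k\le\log_2(2n)$, and $m\le2k+1$. ∎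

Lemma 1 explains the condition $n+m\ge l$: since $m\le2n-1$, we have $n+m<3n$, so $n+m$ large forces $n$ large. Lemma 2 says much more: $m$ is at most logarithmic in $n$. So we study high-dimensional horizontal spheres with comparatively few vertical directions. Some groups must be excluded: if $2n\le p'$, the norm is infinite (Theorem 3).

## 3. Stein's theorem on horizontal planes

For a function $\varphi$ on $\mathbb R^d$ put $S_{\mathbb R^d}\varphi(s)=\sup_{r>0}\int|\varphi|(s+r\theta)\,d\bar\sigma_d(\theta)$, and let $A_{d,p}\in[1,\infty]$ be the norm of $S_{\mathbb R^d}$ on $L^p(\mathbb R^d)$. It is at least $1$ because $S_{\mathbb R^d}\varphi\ge|\varphi|$, by letting $r\to0$. The one analytic input is the following.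

**Stein's theorem** (E. M. Stein, *Maximal functions I: spherical means*, PNAS 73 (1976))**.** If $d\ge3$ and $p>d/(d-1)$, that is $d>p'$, then $A_{d,p}<\infty$.

A natural plan for a dimension-free bound is to write the average over $S^{N-1}$ as an average, over many $d$-planes $V\subset\mathbb R^N$ through the origin, of the averages over the unit spheres of $V$. Here $d$ is *fixed*, chosen from $p$. If each $V$-average is controlled by $A_{d,p}$, so is their mean, and $N$ disappears.

**Lines.** For $d=1$ everything works geometrically: $\langle Ue,e\rangle=0$, so moving along a line $\mathbb Re$ involves no twist. But the $0$-sphere is two points, and $\sup_r\frac12(|\varphi|(s+r)+|\varphi|(s-r))\ge\frac12\max|\varphi|$ for every $s\in\mathbb R$ and $\varphi\in C_c(\mathbb R)$, which is not in $L^p$ unless $\varphi=0$. We need $d>p'>2$.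

**Arbitrary $d$-planes.** Let $V$ have an orthonormal basis $e_1,\dots,e_d$ and write $Et=\sum t_ie_i$ for $t\in\mathbb R^d$. Then
$$(Es,0)\cdot(Et,0)=\Big(E(s+t),\ \tfrac12\langle UEs,Et\rangle\Big).$$
If $e_2=U^{(1)}e_1$, $d=2$ and $m=1$, the vertical coordinate is $\frac12(s_1t_2-s_2t_1)$. The plane is not closed under multiplication, so points reached from different $s$ do not lie in a common copy of $\mathbb R^d$, and Fubini cannot reduce the problem to $\mathbb R^d$. The plan stops precisely at the term $\langle UEs,Et\rangle$. So we admit only planes on which it vanishes.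

**Definition (isotropic frames).** Let $X$ be the set of $e=(e_1,\dots,e_d)\in(\mathbb R^N)^d$ with
$$\langle U^{(l)}e_i,e_j\rangle=\delta_{ij}\delta_{l0}\qquad(1\le i,j\le d,\ 0\le l\le m).$$
It is compact. For $e\in X$ the map $E:\mathbb R^d\to\mathbb R^N$ is isometric and $\langle UEs,Et\rangle=0$ for all $s,t$.

**Examples.** In $\mathbb H(4,1)$ with $\mathbb R^4=\mathbb C^2$ and $U^{(1)}$ multiplication by the imaginary unit, the standard basis of $\mathbb C^2$ is an isotropic frame with $d=2$, and it spans $\mathbb R^2\subset\mathbb C^2$. In the quaternionic $\mathbb H(4,2)$ a frame $(e_1,e_2)$ needs $e_2\perp e_1,\mathbf ie_1,\mathbf je_1$, so $e_2=\pm\mathbf ke_1$. In $\mathbb H(4,3)$, by Lemma 1, $e_1$ and the $U^{(l)}e_1$ already span $\mathbb R^4$, so no isotropic frame with $d=2$ exists. Room is needed, and this is why the theorem is about large $n$.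

For $e\in X$ set
$$S_e\psi(x,\varrho)=\sup_{r>0}\int_{S^{d-1}}|\psi|\big((x,\varrho)\cdot(rE\theta,0)\big)\,d\bar\sigma_d(\theta).$$

**Lemma 3.** For $e\in X$ and $\psi$ continuous, $\|S_e\psi\|_{L^p(\mathbb H)}\le A_{d,p}\|\psi\|_{L^p(\mathbb H)}$.

**Proof.** We may assume $A_{d,p}<\infty$ and $\psi\in L^p$. Use coordinates $(y,s,\tau)$ with $x=y+Es$, $y\perp\operatorname{span}(e_i)$, $s\in\mathbb R^d$, and $\varrho=\tau+\frac12\langle Uy,Es\rangle$. The passage to $(y,s)$ is orthogonal and the passage from $\varrho$ to $\tau$ is a translation for fixed $(y,s)$, so $dx\,d\varrho=dy\,ds\,d\tau$. By (1), the vertical coordinate of $(x,\varrho)\cdot(Et,0)$ is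
$$\tau+\tfrac12\langle Uy,Es\rangle+\tfrac12\langle Uy,Et\rangle+\tfrac12\langle UEs,Et\rangle=\tau+\tfrac12\langle Uy,E(s+t)\rangle,$$
because the last term on the left is $0$. Hence the product is the point with coordinates $(y,s+t,\tau)$: right multiplication by $(Et,0)$ is plain translation in $s$. With $\varphi_{y,\tau}(s)=\psi(y+Es,\tau+\frac12\langle Uy,Es\rangle)$ we get $S_e\psi=S_{\mathbb R^d}\varphi_{y,\tau}(s)$ at the point $(y,s,\tau)$. For a.e. $(y,\tau)$ the continuous function $\varphi_{y,\tau}$ is in $L^p(\mathbb R^d)$. Apply the Euclidean inequality and integrate in $(y,\tau)$. ∎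

**Lemma 4.** Let $\mu$ be a Borel probability measure on $X$ and $K<\infty$ such that, for all continuous $f\ge0$ on $S^{N-1}$,
$$\int f\,d\bar\sigma_N\le K\int_X\int_{S^{d-1}}f(E\theta)\,d\bar\sigma_d(\theta)\,d\mu(e).\tag{3}$$
Then $\|S_{\mathbb H}\|_{p\to p}\le K A_{d,p}$.

**Proof.** Fix $(x,\varrho)$ and $r$, and apply (3) to $f(\theta)=|\psi|((x,\varrho)\cdot(r\theta,0))$. The inner integral on the right is at most $S_e\psi(x,\varrho)$. Taking the supremum over $r$ gives $S_{\mathbb H}\psi\le K\int_XS_e\psi\,d\mu(e)$. The function $(e,x,\varrho)\mapsto S_e\psi(x,\varrho)$ is a supremum of continuous functions, hence lower semicontinuous and Borel. Minkowski's integral inequality and Lemma 3 finish the proof. ∎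

What remains is a question about random frames: *find a random isotropic $d$-frame such that a random unit vector of its span has, up to a factor $K$, at least the uniform law on $S^{N-1}$.*

## 4. Heisenberg groups: averaging over the unitary group

Let $m=1$ and $2\le d\le n$. The matrix $U=U^{(1)}$ satisfies $U^2=-I$ and is orthogonal, so it makes $\mathbb R^{2n}$ into $\mathbb C^n$ with its Hermitian inner product; its real part is $\langle x,y\rangle$ and its imaginary part is, up to sign, $\langle Ux,y\rangle$. So $X$ is the set of Hermitian-orthonormal $d$-tuples. Fix $e^0\in X$, which is possible since $d\le n$, let $u$ be Haar distributed in the unitary group, and let $\mu$ be the law of $ue^0$. For each $\theta\in S^{d-1}$, the law $\lambda$ of $uE^0\theta$ is a unitarily invariant probability measure on $S^{N-1}$. The unitary group is transitive on $S^{N-1}$, so the average $\int f(ux)\,du$ does not depend on $x\in S^{N-1}$. Integrating it against $\lambda$ and against $\bar\sigma_N$ gives $\int f\,d\lambda=\int f\,d\bar\sigma_N$.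 So (3) holds with equality and $K=1$, and
$$\|S_{\mathbb H(2n,1)}\|_{p\to p}\le A_{d,p}\qquad(2\le d\le n).$$
For Heisenberg groups, Theorem 1 is done: take $d=\lfloor p'\rfloor+1$.

For general $m$ one would replace the unitary group by the group of all $O\in O(2n)$ that commute with every $U^{(l)}$; such $O$ map $X$ to $X$. The step that breaks is transitivity. Let $m\ge4$ and $T=U^{(1)}U^{(2)}U^{(3)}U^{(4)}$. Reversing the order of four anticommuting factors takes six transpositions, so $T^T=U^{(4)}U^{(3)}U^{(2)}U^{(1)}=T$. As $T$ is also orthogonal, $T^2=I$. By the proof of Lemma 2, $\operatorname{tr}T=0$. Hence $T$ has both eigenvalues $1$ and $-1$, and $x\mapsto\langle Tx,x\rangle$ is not constant on the sphere. But $\langle TOx,Ox\rangle=\langle Tx,x\rangle$ for every $O$ in the group. So for every $m\ge4$ the group is not transitive on $S^{N-1}$, and nothing forces the law of $OE^0\theta$ to be uniform. We must produce random frames without a large symmetry group.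

## 5. The quantitative theorem, and how it gives Theorem 1

**Theorem 2.** Let $1<p<\infty$, $d\ge2$, $2n>(d-1)(m+1)$, and suppose
$$\kappa:=\frac{d(d-1)\,m(m-1)}{2n-(d-1)(m+1)}\le\frac1{16}.$$
Then $\|S_{\mathbb H(2n,m)}\|_{p\to p}\le K A_{d,p}$ with
$$K=\frac{e^{d\sqrt\kappa/2}}{1-\sqrt\kappa}\le\tfrac43e^{d/8}.$$

For $m=1$ we have $\kappa=0$ and $K=1$, in agreement with Section 4.

**Proof of Theorem 1 from Theorem 2.** Let $d=\lfloor p'\rfloor+1$. As $p<2$, we have $p'>2$, so $d\ge3$, and $d>p'$; by Stein's theorem $A_{d,p}<\infty$. Put $L=L(n)=2\log_2(2n)+1\ge3$, so that $m\le L$ by Lemma 2. Suppose $2n\ge17d^2L^2$. Since $(d-1)(L+1)\le d^2L^2$,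
$$2n-(d-1)(m+1)\ge17d^2L^2-(d-1)(L+1)\ge16d^2L^2\ge16\,d(d-1)m(m-1),$$
and the left side is positive. So the hypotheses of Theorem 2 hold. Since $2n/L(n)^2\to\infty$, there is $n_0=n_0(p)$ with $2n\ge17d^2L(n)^2$ for all $n\ge n_0$. Therefore
$$\|S_{\mathbb H(2n,m)}\|_{p\to p}\le C(p):=\tfrac43e^{d/8}A_{d,p}\qquad\text{for all }n\ge n_0(p)\text{ and all H-type groups }\mathbb H(2n,m).\tag{4}$$
Let $l(p)=3n_0$. If $n+m\ge l(p)$, then $3n>n+m\ge3n_0$ by Lemma 1, so $n>n_0$ and (4) applies. ∎

Sections 6–8 prove Theorem 2. Its hypotheses are assumed there, except in the illustrations, where only $N>(d-1)M$ is used.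

## 6. Choosing the frame one vector at a time

**Step 1 (the sequential law $P$).** *Purpose: a random isotropic frame whose first vector is exactly uniform.* Let $e_1$ be uniform on $S^{N-1}$. Given $e_1,\dots,e_{j-1}$, let
$$W_{j-1}=\operatorname{span}\{U^{(l)}e_i:\ i<j,\ 0\le l\le m\},$$
and let $e_j$ be uniform on the unit sphere of $W_{j-1}^\perp$. This is possible for $j\le d$, since $\dim W_{j-1}^\perp\ge N-(d-1)M\ge1$. To see that it is a legitimate random variable, take independent standard Gaussian vectors and let $e_j$ be the normalized projection of the $j$-th one to $W_{j-1}^\perp$. The projection is $I-\lim_{\varepsilon\downarrow0}A(A^TA+\varepsilon I)^{-1}A^T$ with $A$ the matrix of columns $U^{(l)}e_i$, hence a Borel function of $e_1,\dots,e_{j-1}$.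

Almost surely $e\in X$: for $i<j$ we have $\langle U^{(l)}e_i,e_j\rangle=0$ for all $l$ by construction; for $i>j$ and $l\ge1$ we have $\langle U^{(l)}e_i,e_j\rangle=-\langle e_i,U^{(l)}e_j\rangle=0$; the rest is skewness and $|e_i|=1$. Let $P$ be the law of $e$.

If $P$ were invariant under the action $(ge)_i=\sum_jg_{ij}e_j$ of $g\in O(d)$ on frames, then we could take $\mu=P$. Indeed, for $\theta\in S^{d-1}$ a rotation with first row $\theta$ takes $e_1$ to $E\theta$, so $E\theta$ would be uniform, and (3) would hold with $K=1$. But $P$ is not invariant in general, as we check by hand.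

**A computation in the quaternionic $\mathbb H(12,2)$, $d=3$.** Here $N=12$, $M=3$. Put $c_{1j}=\langle\mathbf ke_1,e_j\rangle$. Recall that for $\omega$ uniform on the unit sphere of a $q$-dimensional space $V$ and a fixed vector $y$,
$$\mathbb E\langle y,\omega\rangle^2=|\mathrm{pr}_Vy|^2/q,\tag{5}$$
by symmetry. By Lemma 1 for the three left multiplications, the unit vector $\mathbf ke_1$ is orthogonal to $W_1=\operatorname{span}(e_1,\mathbf ie_1,\mathbf je_1)$, and $\dim W_1^\perp=9$. So $\mathbb E_Pc_{12}^2=\frac19$. Next, write $c=c_{12}$. Since $\langle\mathbf ie_2,\mathbf je_1\rangle=-c$, $\langle\mathbf je_2,\mathbf ie_1\rangle=c$ and $\mathbf ie_2,\mathbf je_2$ are orthogonal to the other vectors of the basis of $W_1$, the space $W_2$ is spanned by $W_1$ and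
$$e_2,\qquad \mathbf ie_2+c\,\mathbf je_1,\qquad \mathbf je_2-c\,\mathbf ie_1,$$
all three orthogonal to $W_1$. Now $\langle\mathbf ke_1,\mathbf ie_2\rangle=\langle\mathbf je_1,e_2\rangle=0$ and $\langle\mathbf ke_1,\mathbf je_2\rangle=-\langle\mathbf ie_1,e_2\rangle=0$, so $\mathbf ke_1$ is orthogonal to the second and third of these vectors, which are also orthogonal to $e_2$. Hence the projection of $\mathbf ke_1$ to $W_2$ is $c\,e_2$. The second and third vectors have squared length $1-c^2$ and are orthogonal to each other, so $\dim W_2=6$ when $c^2<1$, which holds a.s. By (5),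
$$\mathbb E_Pc_{13}^2=\tfrac16\,\mathbb E_P(1-c_{12}^2)=\tfrac16\cdot\tfrac89=\tfrac4{27}\ne\tfrac3{27}=\mathbb E_Pc_{12}^2.$$
So exchanging $e_2$ and $e_3$ changes $P$. This does not say that (3) fails for $P$; it says that rotation invariance is not available as the reason for (3).

**Step 2 (near orthogonality of all the vectors $U^{(l)}e_i$).** *Purpose: to measure the asymmetry.* For $v=(v_1,\dots,v_j)\in(\mathbb R^N)^j$ let $G_j(v)$ be the Gram matrix of the $jM$ vectors $U^{(l)}v_i$, $i\le j$, $0\le l\le m$; $G_0$ is empty and $\det G_0=1$. Let $\|\cdot\|_F$ be the Frobenius norm. The claim is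
$$\mathbb E_P\big[\|G_d(e)-I\|_F^2\,\big|\,e_1\big]\le\kappa\qquad\text{a.s.}\tag{6}$$

Consider the entries $\langle U^{(l)}e_i,U^{(l')}e_j\rangle-\delta_{ij}\delta_{ll'}$. Those with $i=j$ vanish by Lemma 1. For $i\ne j$ an entry vanishes if $l=l'$, because it equals $\langle e_i,e_j\rangle=0$, and if $l=0$ or $l'=0$, because $e\in X$. There remain at most $d(d-1)m(m-1)$ entries. As $G_d$ is symmetric, it is enough to treat $i<j$. The entry is then $\langle y,e_j\rangle$ with the unit vector $y=(U^{(l')})^TU^{(l)}e_i$, which is determined by $e_1,\dots,e_{j-1}$. By (5) its second moment conditional on $e_1,\dots,e_{j-1}$ is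
$$|\mathrm{pr}_{W_{j-1}^\perp}y|^2/\dim W_{j-1}^\perp\le1/(N-(d-1)M).$$
Take the conditional expectation given $e_1$ and sum. This is (6).

**Example.** In the quaternionic $\mathbb H(4k,2)$ with $d=2$, the only nonzero off-diagonal entries of $G_2$ are $\langle\mathbf ie_1,\mathbf je_2\rangle=c$ and $\langle\mathbf je_1,\mathbf ie_2\rangle=-c$, with $c=\langle\mathbf ke_1,e_2\rangle$, and their transposes. So $\det G_2=(1-c^2)^2$ and $\|G_2-I\|_F^2=4c^2$, with mean $4/(N-3)$, which is exactly $\kappa$.

## 7. A rotation-invariant measure on isotropic frames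

The idea that gets past the asymmetry is to write down a measure whose invariance is evident, and to compare it with $P$. The equations defining $X$ form an $O(d)$-stable system. So the measure "$\delta(\text{equations})\,dv$" on $(\mathbb R^N)^d$ is invariant. If it is computed by integrating out $v_d$, then $v_{d-1}$, and so on, the sequential law appears, with density given by Gram determinants. By Step 2 these determinants are close to $1$ with high probability.

Let $\Omega_j\subset(\mathbb R^N)^j$ be the open set where $G_j$ is invertible, and $\Omega=\Omega_d$; let $\Omega_0$ be a point. Gram matrices are positive semidefinite, and principal submatrices of positive definite matrices are positive definite, so $v\in\Omega_j$ implies $(v_1,\dots,v_{j-1})\in\Omega_{j-1}$. Put $F=(F_1,\dots,F_d)$ with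
$$F_j(v)=\Big(|v_j|^2-1,\ \big(\langle U^{(l)}v_i,v_j\rangle\big)_{i<j,\ 0\le l\le m}\Big)\in\mathbb R^{1+(j-1)M},$$
and let $D$ be the total number of components. By skewness, $F(v)=0$ exactly when $v\in X$.

**Step 3 (fibre integration).** *Purpose: to make sense of $\delta(F)\,dv$.* First, $F$ is a submersion on $\Omega$. The derivative of $F_j$ in the variable $v_j$ is
$$\xi\mapsto\big(2\langle v_j,\xi\rangle,\ (\langle U^{(l)}v_i,\xi\rangle)_{i<j,\,l}\big),$$
which is surjective for $v\in\Omega$ since $v_j$ and the $U^{(l)}v_i$, $i<j$, are among the linearly independent vectors $U^{(l)}v_i$, $i\le d$. As $F_j$ depends only on $v_1,\dots,v_j$, $dF$ is block triangular with surjective diagonal blocks, so it is surjective.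

For each $\Phi\in C_c(\Omega)$ there is a unique $I_\Phi\in C_c(\mathbb R^D)$ with
$$\int\Phi\,k(F)\,dv=\int_{\mathbb R^D}k(c)I_\Phi(c)\,dc\qquad(k\in C_c(\mathbb R^D)).\tag{7}$$
Uniqueness holds because continuous functions with equal integrals against all $k$ are equal. For existence, let $v^0\in\Omega$ and choose a linear map $\Lambda:(\mathbb R^N)^d\to\mathbb R^{dN-D}$ that is injective on $\ker dF(v^0)$. Then $d(F,\Lambda)$ is invertible at $v^0$, and $(F,\Lambda)$ is a diffeomorphism of a neighborhood $V\subset\Omega$ of $v^0$ onto an open set; let $h$ be its inverse. If $\operatorname{supp}\Phi\subset V$, the change of variables $v=h(c,u)$ gives (7) with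
$$I_\Phi(c)=\int\Phi(h(c,u))\,|\det Dh(c,u)|\,du,$$
where the integrand is extended by $0$; it is continuous with compact support in $(c,u)$, so $I_\Phi\in C_c(\mathbb R^D)$. In general, cover $\operatorname{supp}\Phi$ by finitely many such $V$ and use a partition of unity.

The map $\Phi\mapsto I_\Phi$ is linear, and (7) with $k\ge0$ shows $I_\Phi\ge0$ if $\Phi\ge0$. So $\nu(\Phi)=I_\Phi(0)$ is a positive linear functional on $C_c(\Omega)$, that is, a Radon measure $\nu$ on $\Omega$.

**Example.** For $d=1$, $F(v)=|v|^2-1$. In polar coordinates $v=s\omega$ with $c=s^2-1$, $ds=dc/(2s)$, one finds $I_\Phi(c)=\frac12(1+c)^{(N-2)/2}\int\Phi(\sqrt{1+c}\,\omega)\,d\omega$ for $c>-1$. So $\nu$ is half the surface measure of $S^{N-1}$.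

**Step 4 (invariance of $\nu$).** *Purpose: the property that $P$ lacks.* For $g\in O(d)$ let $(gv)_i=\sum_jg_{ij}v_j$. This preserves Lebesgue measure, and it preserves $\Omega$ since
$$G_d(gv)=(g\otimes I)G_d(v)(g\otimes I)^T.\tag{8}$$
The components of $F$ are exactly the independent entries of the symmetric matrix $(\langle v_i,v_j\rangle-\delta_{ij})_{ij}$ and of the skew matrices $(\langle U^{(l)}v_i,v_j\rangle)_{ij}$, $1\le l\le m$. Under $v\mapsto gv$ each of these matrices $B$ becomes $gBg^T$; for the first one use $gIg^T=I$. So $F(gv)=R_gF(v)$ with $R$ a continuous representation of the compact group $O(d)$ on $\mathbb R^D$. The image of the continuous homomorphism $g\mapsto|\det R_g|$ is a compact subgroup of $(0,\infty)$, so $|\det R_g|=1$. Therefore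
$$\int\Phi(gv)k(F(v))\,dv=\int\Phi(v)k(R_g^{-1}F(v))\,dv=\int k(R_g^{-1}c)I_\Phi(c)\,dc=\int k(c)I_\Phi(R_gc)\,dc.$$
By uniqueness $I_{\Phi\circ g}(c)=I_\Phi(R_gc)$, and at $c=0$ we get $\nu(\Phi\circ g)=\nu(\Phi)$.

**Step 5 (the last vector in adapted coordinates).** *Purpose: to integrate out one vector.* Fix $j$ and $v'=(v_1,\dots,v_{j-1})\in\Omega_{j-1}$. Let $W=W_{j-1}(v')=\operatorname{span}\{U^{(l)}v_i:i<j,\ 0\le l\le m\}$. It has dimension $(j-1)M$, and $q_j=N-(j-1)M=\dim W^\perp\ge1$. Let $S(W^\perp)$ be the unit sphere of $W^\perp$ and $d\omega$ its surface measure (counting measure if $q_j=1$). Up to a null set, $v_j=w+s\omega$ with $w\in W$, $s>0$, $\omega\in S(W^\perp)$, and $dv_j=s^{q_j-1}\,dw\,ds\,d\omega$.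

Write $F_j=(a,b)$. Since $\omega\perp W$, $b=(\langle U^{(l)}v_i,w\rangle)_{i<j,l}=A^Tw$, where $A$ has the columns $U^{(l)}v_i$. Write $A=QC$ with $Q$ an orthonormal basis of $W$ and $C$ square. For $w=Qz$ we get $b=C^Tz$, so $db=|\det C|\,dw$, and $|\det C|=(\det C^TC)^{1/2}=(\det A^TA)^{1/2}=(\det G_{j-1}(v'))^{1/2}$. Let $w(b)=AG_{j-1}^{-1}b$ be the inverse of $w\mapsto b$. Further, $a=|w|^2+s^2-1$, so $s^2=1+a-|w(b)|^2$, and $da=2s\,ds$ for fixed $w$. Altogether
$$dv_j=\tfrac12\,s^{q_j-2}\,(\det G_{j-1}(v'))^{-1/2}\,da\,db\,d\omega\qquad\text{on }\{1+a-|w(b)|^2>0\}.\tag{9}$$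

**Step 6 (the sequential formula for $\nu$).** *Purpose: to express $\nu$ through $P$.* Let $\Phi_d=\Phi\in C_c(\Omega)$ and, for $j=d,d-1,\dots,1$,
$$\Phi_{j-1}(v')=\tfrac12(\det G_{j-1}(v'))^{-1/2}\int_{S(W_{j-1}(v')^\perp)}\Phi_j(v',\omega)\,d\omega,\qquad v'\in\Omega_{j-1},\tag{10}$$
where $\Phi_j\in C_c(\Omega_j)$ is extended by $0$ to a continuous function on $\Omega_{j-1}\times\mathbb R^N\supset\Omega_j$; $\Phi_0$ is a number.

We check that $\Phi_{j-1}\in C_c(\Omega_{j-1})$. Its support lies in the projection of $\operatorname{supp}\Phi_j$, a compact subset of $\Omega_{j-1}$. For continuity near $v_0'$, note that the orthogonal projection $I-AG_{j-1}^{-1}A^T$ onto $W_{j-1}(v')^\perp$ depends continuously on $v'\in\Omega_{j-1}$. Project a fixed orthonormal basis of $W_{j-1}(v_0')^\perp$ and apply Gram–Schmidt. This gives isometries $\beta(v')$ of $\mathbb R^{q_j}$ onto $W_{j-1}(v')^\perp$, continuous in $v'$ near $v_0'$, and the integral in (10) equals $\int_{S^{q_j-1}}\Phi_j(v',\beta(v')\omega)\,d\omega$, which is continuous.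

Now let $k_j^\varepsilon\ge0$ be continuous on $\mathbb R^{1+(j-1)M}$, supported in the ball of radius $\varepsilon$, with integral $1$. By (9), $\int\Phi_j(v',v_j)k_j^\varepsilon(F_j)\,dv_j$ equals
$$\int k_j^\varepsilon(a,b)\Big[\tfrac12s^{q_j-2}(\det G_{j-1}(v'))^{-1/2}\int_{S(W^\perp)}\Phi_j(v',w(b)+s\omega)\,d\omega\Big]\,da\,db.$$
This vanishes unless $v'$ lies in the compact projection $Q_j\subset\Omega_{j-1}$ of $\operatorname{supp}\Phi_j$. For $v'\in Q_j$ we have $|w(b)|\le C|b|$ with $C$ depending only on $Q_j$. So for small $\varepsilon$ we have $s\in[\frac12,2]$ on the support of $k_j^\varepsilon$, and the bracket is bounded uniformly in $v'\in Q_j$ and continuous in $(a,b)$ near $(0,0)$. Its value at $(0,0)$, where $w=0$ and $s=1$, is $\Phi_{j-1}(v')$. By dominated convergence on $Q_j$, for fixed $k_i\in C_c$, $i<j$,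
$$\lim_{\varepsilon\to0}\int\Phi_j\prod_{i<j}k_i(F_i)\,k_j^\varepsilon(F_j)\,dv_1\cdots dv_j=\int\Phi_{j-1}\prod_{i<j}k_i(F_i)\,dv_1\cdots dv_{j-1}.$$
In (7) take $k=\prod_jk_j^{\varepsilon_j}$ and let $\varepsilon_d\to0$, then $\varepsilon_{d-1}\to0$, and so on down to $\varepsilon_1$. The left side tends to $\Phi_0$. The right side tends to $I_\Phi(0)$ because $I_\Phi$ is continuous with compact support. So $\nu(\Phi)=\Phi_0$.

Finally, normalize the spheres. If $(e_1,\dots,e_{j-1})\in\Omega_{j-1}$, then under $P$ the vector $e_j$ is uniform on the unit sphere of the $q_j$-dimensional space $W_{j-1}^\perp$, so (10) reads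
$$\Phi_{j-1}(e_1,\dots,e_{j-1})=\tfrac12|S^{q_j-1}|\,(\det G_{j-1})^{-1/2}\,\mathbb E_P\big[\Phi_j(e_1,\dots,e_j)\,\big|\,e_1,\dots,e_{j-1}\big],$$
with $|S^0|=2$. If $(e_1,\dots,e_{j-1})\notin\Omega_{j-1}$, then $(e_1,\dots,e_j)\notin\Omega_j$, and both functions count as $0$. Iterating, with $Z=\prod_{j=1}^d\frac12|S^{q_j-1}|$,
$$\nu(\Phi)=Z\ \mathbb E_P\Big[\Phi(e)\prod_{j=1}^d\det G_{j-1}(e_1,\dots,e_{j-1})^{-1/2}\Big],\qquad\Phi\in C_c(\Omega),\tag{11}$$
where the integrand is $0$ for $e\notin\Omega$. On compact subsets of $\Omega$ the determinants are bounded below by positive constants. So both sides define Radon measures on $\Omega$, and (11) is an identity of measures on $\Omega$.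

For instance, for $d=3$ in the quaternionic $\mathbb H(12,2)$, $G_1=I$ on $X$ by Lemma 1, and the density in (11) is $(\det G_2)^{-1/2}=(1-c_{12}^2)^{-1}$. It involves $e_1,e_2$ but not $e_3$, which is the asymmetry of $P$ seen in Section 6.

## 8. Truncation and the comparison of the two measures

The density in (11) may be unbounded where $G_{j-1}$ degenerates. So we cut $\nu$ down to a set where it is tame. The set must be $O(d)$-invariant, to keep what Step 4 gained, and it must have large probability *conditionally on every $e_1$*, since (3) concerns the law of one vector.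

**Step 7 (two-sided comparison).** *Purpose: to show that $\nu$ and $ZP$ almost agree on an invariant set.* For $0<\eta\le\frac12$ let
$$B=\{v\in(\mathbb R^N)^d:\ \|G_d(v)-I\|_F<\eta\}.$$
By (8), $B$ is $O(d)$-invariant. On its closure the eigenvalues of $G_d$ are at least $\frac12$, and the diagonal entries give $|v_i|^2\le\frac32$; so $B$ has compact closure in $\Omega$, and $\nu(B)<\infty$. On $B\cap X$ each $G_{j-1}$ is a principal submatrix of $G_d$ with unit diagonal. By Hadamard's inequality $\det G_{j-1}\le1$. The eigenvalues $\lambda$ of $G_{j-1}-I$ satisfy $|\lambda|\le\frac12$, $\sum\lambda=0$, $\sum\lambda^2\le\eta^2$.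

For $|t|\le\frac12$ we have $\log(1+t)\ge t-t^2$: the difference $\log(1+t)-t+t^2$ vanishes at $0$ and has derivative $t(1+2t)/(1+t)$, which has the sign of $t$ for $-\frac12<t\le\frac12$. Hence $\log\det G_{j-1}=\sum\log(1+\lambda)\ge-\eta^2$, so $e^{-\eta^2}\le\det G_{j-1}\le1$. As $P$ is carried by $X$, (11) gives
$$Z\,P|_B\ \le\ \nu|_B\ \le\ Z\,e^{d\eta^2/2}\,P|_B.\tag{12}$$
By (6) and Chebyshev's inequality, $P(B^c\mid e_1)\le\kappa/\eta^2$ a.s.

Now choose $\eta$. If $\kappa>0$, take $\eta=\kappa^{1/4}\le\frac12$; then $P(B^c\mid e_1)\le\sqrt\kappa\le\frac14$ and the factor in (12) is $e^{d\sqrt\kappa/2}$. If $\kappa=0$, then $G_d=I$ holds $P$-a.s. by (6); take $\eta=\frac12$. Then $P(B^c\mid e_1)=0$, all determinants in (11) are $1$ $P$-a.s., and (12) holds with the factor $1=e^{d\sqrt\kappa/2}$. In both cases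
$$\nu|_B\le Ze^{d\sqrt\kappa/2}P|_B,\qquad P(B\mid e_1)\ge1-\sqrt\kappa\ \text{ a.s.},\qquad \nu(B)\ge ZP(B)\ge\tfrac34Z>0.\tag{13}$$

**Step 8 (the measure $\mu$ and the end of the proof of Theorem 2).** *Purpose: to verify (3).* Let $\mu=\nu|_B/\nu(B)$. It is an $O(d)$-invariant probability measure, and it is carried by $X$ because $P$ is. Let $f\ge0$ be continuous on $S^{N-1}$. The lower bound in (12), the estimate $\nu(B)\le Ze^{d\sqrt\kappa/2}$ from (13), and the uniformity of $e_1$ under $P$ give
$$\int f(e_1)\,d\mu\ \ge\ \frac{Z}{\nu(B)}\,\mathbb E_P\big[f(e_1)1_B\big]\ \ge\ e^{-d\sqrt\kappa/2}\,\mathbb E_P\big[f(e_1)P(B\mid e_1)\big]\ \ge\ e^{-d\sqrt\kappa/2}(1-\sqrt\kappa)\int f\,d\bar\sigma_N,$$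
and the right side is $K^{-1}\int f\,d\bar\sigma_N$. For $\theta\in S^{d-1}$ choose $g\in O(d)$ with first row $\theta$. Then $(ge)_1=E\theta$, so $\int f(E\theta)\,d\mu(e)=\int f(e_1)\,d\mu(e)$ by invariance. Integrating over $\theta$,
$$\int f\,d\bar\sigma_N\le K\int_X\int_{S^{d-1}}f(E\theta)\,d\bar\sigma_d(\theta)\,d\mu(e).$$
This is (3), and Lemma 4 gives $\|S_{\mathbb H}\|_{p\to p}\le KA_{d,p}$. Since $\sqrt\kappa\le\frac14$, $K\le e^{d/8}/(1-\frac14)=\frac43e^{d/8}$. Theorem 2, and with it Theorem 1, is proved. ∎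

## 9. Which groups must be excluded

The Hurwitz–Radon function is $\rho(N)=8a+2^b$ for $N=2^{4a+b}\cdot(\text{odd})$, $0\le b\le3$; so $\rho(2)=2$, $\rho(4)=4$, $\rho(8)=8$, $\rho(16)=9$. The classical Hurwitz–Radon theorem says that $m\ge1$ matrices as in the definition of $\mathbb H(2n,m)$ exist on $\mathbb R^{2n}$ if and only if $m\le\rho(2n)-1$.

**Theorem 3.** Let $1<p<2$. Then
$$\sup\{\|S_{\mathbb H}\|_{p\to p}:\ \mathbb H=\mathbb H(2n,m),\ 2n>p'\}<\infty,$$
while $\|S_{\mathbb H}\|_{p\to p}=\infty$ whenever $2n\le p'$. Hence the smallest admissible integer $l(p)$ is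
$$l_*(p)=\max_{1\le n\le p'/2}\big(n+\rho(2n)\big).$$
(The finiteness of the individual norms for the finitely many small groups is quoted from Müller–Seeger.)

For example, if $\frac43<p<2$ then $2<p'<4$, only $n=1$ counts, and $l_*(p)=3$. If $\frac65<p\le\frac43$ then $4\le p'<6$ and $l_*(p)=\max(1+2,\,2+4)=6$.

**Step 1 (infinite norm for $2n\le p'$).** *Purpose: a function in $L^p$ with infinite spherical averages on a set of positive measure.* The condition is $(N-1)(p-1)\le1$. Let $\Psi(s)=s^{1-N}/\log(1/s)$ for $0<s\le\frac12$. Let $\chi$ be continuous with $0\le\chi\le1$, supported in $\{|x|\le\frac12,|\varrho|\le2\}$ and equal to $1$ on $\{|x|\le\frac14,|\varrho|\le1\}$. Put $f_k=\min(\Psi(|x|),k)\chi$, understood as $k\chi$ at $x=0$ and as $0$ for $|x|\ge\frac12$. It is continuous since $\Psi(s)\to\infty$ as $s\to0$. As $(N-1)(p-1)\le1$ and $p>1$,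
$$\int_0^{1/2}s^{N-1}\Psi(s)^p\,ds=\int_0^{1/2}s^{-(N-1)(p-1)}\log(1/s)^{-p}\,ds<\infty,$$
so $\sup_k\|f_k\|_p<\infty$.

Let $1\le|x|\le2$, $|\varrho|\le\frac12$ and $r=|x|$. If $|x+r\theta|\le\frac14$, then, by $\langle Ux,x\rangle=0$ and (2),
$$\tfrac12|\langle Ux,r\theta\rangle|=\tfrac12|\langle Ux,x+r\theta\rangle|\le\tfrac12|x|\,|x+r\theta|\le\tfrac14,$$
so by (1) the vertical coordinate of $(x,\varrho)\cdot(r\theta,0)$ is at most $\frac34$ in norm, and $\chi=1$ there. Therefore
$$S_{\mathbb H}f_k(x,\varrho)\ge\int_{|x+r\theta|\le1/4}\min(\Psi(|x+r\theta|),k)\,d\bar\sigma_N(\theta).$$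
Let $\phi$ be the angle between $\theta$ and $-x/r$. Its law has density $c_N\sin^{N-2}\phi$ on $(0,\pi)$, and $s=|x+r\theta|=2r\sin(\phi/2)$. For $s\le\frac14$ we have $\sin(\phi/2)\le\frac18$, so $\cos(\phi/2)\ge\frac12$, $\sin\phi=\frac sr\cos(\phi/2)\ge\frac s{2r}$ and $ds=r\cos(\phi/2)\,d\phi\le r\,d\phi$. As $r\le2$, the law of $s$ has density at least $c\,s^{N-2}$ on $(0,\frac14]$ with $c=c(N)>0$. By monotone convergence the lower bound increases, as $k\to\infty$, to at least
$$c\int_0^{1/4}\Psi(s)s^{N-2}\,ds=c\int_0^{1/4}\frac{ds}{s\log(1/s)}=\infty.$$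
This holds on a set of points $(x,\varrho)$ of positive measure, so $\|S_{\mathbb H}f_k\|_p\to\infty$ by Fatou's lemma, while $\|f_k\|_p$ stays bounded.

**Step 2 (uniform bound for $2n>p'$).** *Purpose: to add finitely many norms to (4).* Here $2n>p'>2$, so $n\ge2$. Groups with $n\ge n_0(p)$ are covered by (4). For $n<n_0$ we quote the theorem of D. Müller and A. Seeger (*Singular spherical maximal operators on a class of two step nilpotent Lie groups*, Israel J. Math. 141 (2004)): for every H-type group $\mathbb H(2n,m)$ with $n\ge2$, $S_{\mathbb H}$ is bounded on $L^p$ if $p>2n/(2n-1)$, that is, if $2n>p'$.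

It remains to see that only finitely many norms occur. There are finitely many pairs $(n,m)$ with $n<n_0$, since $m\le2n-1$. Fix one. As $(U^{(i)})^2=-I$, the matrices define an orthogonal representation on $\mathbb R^{2n}$ of the finite group generated by a central involution $-1$ and elements $\gamma_1,\dots,\gamma_m$ with $\gamma_i^2=-1$ and $\gamma_i\gamma_j=-\gamma_j\gamma_i$ for $i\neq j$: send $\gamma_i$ to $U^{(i)}$ and $-1$ to $-I$. A finite group has finitely many equivalence classes of real representations of a given dimension. Equivalent orthogonal representations are orthogonally equivalent: if $T$ is an invertible intertwiner, then $T^TT$ commutes with the first representation, and $O=T(T^TT)^{-1/2}$ is an orthogonal intertwiner. Finally, if $U'^{(i)}=OU^{(i)}O^T$ for all $i$ with $O\in O(2n)$, then $\langle U'Ox,Ox'\rangle=\langle Ux,x'\rangle$. So $(x,\varrho)\mapsto(Ox,\varrho)$ is a measure-preserving isomorphism that commutes with dilations and preserves the horizontal sphere, and the two norms agree.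

**Step 3 (the smallest $l$).** *Purpose: to translate $2n>p'$ into a condition on $n+m$.* By the Hurwitz–Radon theorem the largest value of $n+m$ among groups with $2n\le p'$ is $l_*(p)-1$; the maximum is over a nonempty set since $p'>2$, and $\rho(2n)\ge2$ ensures $m\ge1$. If $n+m\ge l_*(p)$, then $2n>p'$ and the uniform bound holds. If $l<l_*(p)$ is an integer, there is a group with $2n\le p'$ and $n+m=l_*(p)-1\ge l$, and its norm is infinite. Theorem 3 is proved. ∎

## 10. The limit of the norms as $n\to\infty$

**Theorem 4.** Let $1<p<\infty$. The sequence $(A_{d,p})_{d\ge2}$ is nonincreasing. Put $A_p=\lim_{d\to\infty}A_{d,p}<\infty$. Then $\|S_{\mathbb H(2n,m)}\|_{p\to p}\ge A_{2n,p}\ge A_p$ always, and $\|S_{\mathbb H(2n,m)}\|_{p\to p}\to A_p$ as $n\to\infty$, uniformly over all H-type groups $\mathbb H(2n,m)$. For the Heisenberg groups, $A_{2n,p}\le\|S_{\mathbb H(2n,1)}\|_{p\to p}\le A_{n,p}$ for $n\ge2$.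

**Step 1 (monotonicity).** *Purpose: existence of $A_p$.* For $g\in O(d+1)$ let
$$M_g\varphi(s)=\sup_{r>0}\int_{S^{d-1}}|\varphi|(s+r\,g(\theta,0))\,d\bar\sigma_d(\theta),\qquad s\in\mathbb R^{d+1}.$$
In coordinates rotated by $g$, $M_g$ acts on the slices $\mathbb R^d\times\{\text{const}\}$ as $S_{\mathbb R^d}$. By Fubini its norm on $L^p(\mathbb R^{d+1})$ is at most $A_{d,p}$. For Haar distributed $g$ the vector $g(\theta,0)$ is uniform on $S^d$, so $S_{\mathbb R^{d+1}}\varphi\le\int M_g\varphi\,dg$, and Minkowski's inequality gives $A_{d+1,p}\le A_{d,p}$. By Stein's theorem $A_{d,p}<\infty$ for large $d$, so $A_p<\infty$.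

**Step 2 (lower bound).** *Purpose: to transplant a function from $\mathbb R^{2n}$ to $\mathbb H$.* We may assume $\|S_{\mathbb H}\|_{p\to p}<\infty$. Let $\varphi\in C_c(\mathbb R^{2n})$, let $\chi\in C_c(\mathbb R^m)$ with $0\le\chi\le1$ and $\chi=1$ on the closed unit ball $B_1$, and let $\psi_R(x,\varrho)=\varphi(x)\chi(\varrho/R)$. A superscript $T$ on a maximal operator means that the supremum is restricted to $r\le T$. If $|x|\le T$ and $r\le T$, then $|\frac r2\langle Ux,\theta\rangle|\le T^2/2$ by (2). So for $R>T^2/2$, $|x|\le T$ and $|\varrho|\le R-T^2/2$, the cutoff equals $1$ at all the points in (1), and $S^T_{\mathbb H}\psi_R(x,\varrho)=S^T_{\mathbb R^{2n}}\varphi(x)$. Therefore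
$$|B_1|\,(R-T^2/2)^m\int_{|x|\le T}(S^T_{\mathbb R^{2n}}\varphi)^p\,dx\ \le\ \|S_{\mathbb H}\|_{p\to p}^p\,R^m\,\|\chi\|_p^p\,\|\varphi\|_p^p.$$
Divide by $R^m$, let $R\to\infty$, then $T\to\infty$ by monotone convergence, then let $\chi$ decrease to $1_{B_1}$, so that $\|\chi\|_p^p\to|B_1|$. This gives $\|S_{\mathbb R^{2n}}\varphi\|_p\le\|S_{\mathbb H}\|_{p\to p}\|\varphi\|_p$ for all $\varphi\in C_c$, hence $A_{2n,p}\le\|S_{\mathbb H}\|_{p\to p}$. By Step 1, $A_{2n,p}\ge A_p$.

**Step 3 (upper bound).** *Purpose: to let first $n$, then $d$, tend to infinity in Theorem 2.* Fix $d\ge3$ with $d>p'$. By Lemma 2, $m=O(\log n)$, so for large $n$ we have $2n>(d-1)(m+1)$, and $\kappa\to0$ as $n\to\infty$, uniformly in $m$. Hence $K\to1$, and Theorem 2 gives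
$$\limsup_{n\to\infty}\ \sup\|S_{\mathbb H(2n,m)}\|_{p\to p}\le A_{d,p},$$
the inner supremum being over all H-type groups with the given $n$. Let $d\to\infty$ to get the bound $A_p$; with Step 2 this is the uniform convergence.

**Step 4 (Heisenberg groups).** *Purpose: the explicit two-sided bound.* Let $m=1$ and $d=n\ge2$. Then $2n>2(n-1)=(d-1)(m+1)$ and $\kappa=0$, so $K=1$ and Theorem 2 gives $\|S_{\mathbb H(2n,1)}\|_{p\to p}\le A_{n,p}$; the unitary average of Section 4 gives the same bound. The lower bound is Step 2. ∎
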